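\title{Differential equations for the generating series of binary PBW operads}

\begin{abstract}
We prove that the exponential generating series of a symmetric PBW operad with $m$ binary generators satisfies a nontrivial autonomous algebraic differential equation over $\mathbb{Q}$ of order at most $m^2+1$. This confirms a conjecture posed by Khoroshkin and Piontkovski. The proof counts normal monomials by an explicit cubic system of ordinary differential equations in $m^2$ unknowns. We extend the result to certain Gr\"obner bases that are not quadratic, list the four series that occur for $m=1$, and construct for every $m$ a PBW operad whose series has minimal order exactly $m$; for $m=2$ this series is not D-finite.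
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Bbbk$ be a field of characteristic zero. A symmetric operad $\mathcal{P}$ over $\Bbbk$ describes a type of algebra, and $\mathcal{P}(n)$ is the space of $n$-ary operations of that type; equivalently, it is the multilinear part of the free algebra on $n$ generators. If $\mathcal{P}$ is generated by finitely many binary operations, these spaces are finite-dimensional, and their dimensions are recorded by the exponential generating series
\[
E_{\mathcal{P}}(z)=\sum_{n\ge 1}\frac{\dim\mathcal{P}(n)}{n!}\,z^n .
\]
(If the generators carry a homological grading, $\dim$ means total dimension.) For commutative associative algebras, Lie algebras and associative algebras the dimensions are $1$, $(n-1)!$ and $n!$, so the series are $e^z-1$, $-\log(1-z)$ and $z/(1-z)$.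

How complicated can $E_{\mathcal{P}}$ be when the relations of $\mathcal{P}$ are as well behaved as possible? Associative algebras give a model. An algebra whose quadratic relations form a Gr\"obner basis has a basis of words that avoid certain two-letter factors. If $A$ is the $0/1$ matrix of allowed factors, there are $\mathbf{1}^{T}A^{n-1}\mathbf{1}$ such words of length $n\ge1$, and the Hilbert series $1+z\,\mathbf{1}^{T}(I-zA)^{-1}\mathbf{1}$ is rational. For operads the analogous notion is that of a \emph{PBW operad}: the relations are quadratic and form a Gr\"obner basis for an admissible order on shuffle monomials (Section~\ref{sec:shuffle} recalls these terms). Words are now replaced by trees with labeled leaves, and the forbidden patterns depend on the relative order of the labels. The series $e^z-1$ shows that neither rationality nor algebraicity survives. But for exponential series, deleting the smallest label is differentiation, so one expects a differential equation.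

A power series $f\in\mathbb{Q}[[z]]$ is \emph{differential algebraic} if $Q(z,f,f',\dots,f^{(k)})=0$ for some $k\ge0$ and some nonzero $Q\in\mathbb{Q}[z,y_0,\dots,y_k]$. We call this an algebraic differential equation of \emph{order at most $k$}, and we call it \emph{autonomous} if $Q$ does not involve $z$. Allowing coefficients in $\mathbb{Q}(z)$ changes nothing, since denominators can be cleared. The series $f$ is \emph{D-finite} if $\sum_{k=0}^{s}q_k(z)f^{(k)}=0$ for polynomials $q_k\in\mathbb{C}[z]$, not all zero. Expanding the coefficients of the $q_k$ in a $\mathbb{Q}$-basis of $\mathbb{C}$ gives such an equation over $\mathbb{Q}$, so D-finite series are differential algebraic.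

The three series above are D-finite, and one might guess that this is the rule. However, placing one kind of operation on top of another composes generating series, and this produces series such as $y-1$ with $y=e^{e^z-1}$. Here $y'/y=e^z$ equals its own derivative, which gives the nonlinear equation $yy''-(y')^2-yy'=0$. So the larger class is the one to aim for. The following conjecture is posed by Khoroshkin and Piontkovski \cite{KP}: \emph{the exponential generating series of a symmetric PBW operad with finitely many binary generators is differential algebraic.} We prove it with an explicit bound on the order.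

\begin{theorem}\label{thm:main}
Let $\mathcal{P}$ be a symmetric PBW operad with an $m$-dimensional space of binary generators, or any shuffle operad with $m$ binary generators and a quadratic Gr\"obner basis. Then $E_{\mathcal{P}}$ is differential algebraic. It satisfies a nontrivial autonomous algebraic differential equation over $\mathbb{Q}$ of order at most $m^2+1$.
\end{theorem}

The theorem is deduced from a counting result, Theorem~\ref{thm:ode}, which expresses $E_{\mathcal{P}}'$ through the solution of an explicit polynomial system of differential equations. Section~\ref{sec:example} finds this system by hand in an example where tangent and secant appear, and Section~\ref{sec:ode} treats the general case. The remaining sections test the limits of the result. Theorem~\ref{thm:shapes} allows leading monomials of higher degree when they do not depend on labels. Proposition~\ref{prop:one} lists all series for one generator. Theorem~\ref{thm:sharp} shows that ``differential algebraic'' cannot be improved to ``D-finite'' and that the order must grow with $m$.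

\section{Shuffle trees and Gr\"obner bases}\label{sec:shuffle}

A symmetric operad consists of $S_n$-modules $\mathcal{P}(n)$, $n\ge1$, with a unit in $\mathcal{P}(1)$ and associative equivariant substitution maps. The operads of Theorem~\ref{thm:main} have the form $\mathcal{F}(V)/(R)$, where $\mathcal{F}(V)$ is the free operad on a finite-dimensional $S_2$-module $V$ and $R\subset\mathcal{F}(V)(3)$ is an $S_3$-submodule of \emph{quadratic} relations. Then $V=\mathcal{P}(2)$. We fix the basis $X=\{x_1,\dots,x_m\}$ of $V$ that is used for the Gr\"obner basis.

The group actions are an obstacle to ordering monomials, and shuffle operads remove them. A \emph{shuffle operad} consists of vector spaces $\mathcal{Q}(n)$, $n\ge1$, a unit, and a composition map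
\[
\mathcal{Q}(k)\otimes\mathcal{Q}(|S_1|)\otimes\dots\otimes\mathcal{Q}(|S_k|)\to\mathcal{Q}(n)
\]
for each partition of $\{1,\dots,n\}$ into blocks numbered so that $\min S_1<\dots<\min S_k$, subject to unit and associativity axioms. A symmetric operad $\mathcal{P}$ gives a shuffle operad $\mathcal{P}^f$: substitute into the $i$-th input an operation whose inputs are labeled by $S_i$ in increasing order.

A \emph{shuffle tree} on a finite nonempty totally ordered set $S$ is a planar rooted binary tree whose leaves are labeled bijectively by $S$, such that at every internal vertex the smallest label in the left subtree is smaller than the smallest label in the right subtree. This condition selects one planar drawing of each binary tree with labeled leaves. For a subtree $T$ we write $\min T$ for its smallest label, and $R(w)$ is the right subtree of an internal vertex $w$. A \emph{monomial} of arity $n$ is a shuffle tree on $\{1,\dots,n\}$ whose internal vertices are colored by $X$. We write $p(T_1,T_2)$ for the tree with root color $p$, left subtree $T_1$ and right subtree $T_2$. The quadratic monomials, those with two internal vertices, are the $3m^2$ monomials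
\begin{equation}\label{eq:quadratic}
p(c(1,2),3),\qquad p(c(1,3),2),\qquad p(1,c(2,3))\qquad(p,c\in X).
\end{equation}

\begin{proposition}[Dotsenko--Khoroshkin \cite{DK}]\label{prop:F1}
The functor $\mathcal{P}\mapsto\mathcal{P}^f$ satisfies $\mathcal{P}^f(n)\cong\mathcal{P}(n)$ as vector spaces. It sends free operads to free shuffle operads and ideals to ideals. The monomials form a basis of the free shuffle operad on $X$.
\end{proposition}

Let $T$ be a monomial and $U$ a nonempty connected set of internal vertices of $T$. Consider the subtrees rooted at those children of vertices of $U$ that are not in $U$; we say that they \emph{hang off} $U$. Contract each of them to a leaf, and label these leaves $1,2,\dots$ in the order of the minima of the contracted subtrees. The result $T|_U$ is again a monomial, because relabeling preserves the comparisons of minima at the vertices of $U$. The monomial $T$ is \emph{divisible} by $q$ if $q=T|_U$ for some $U$.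

An \emph{admissible order} is a total order on monomials for which every composition of monomials is strictly increasing in each argument. It assigns a leading monomial to each nonzero element of a given arity. A subset $G$ of an ideal $I$ of the free shuffle operad is a \emph{Gr\"obner basis} if the leading monomial of every nonzero element of $I$ is divisible by the leading monomial of an element of $G$. A symmetric operad $\mathcal{P}$ is \emph{PBW} if the ideal of relations of $\mathcal{P}^f$ has a Gr\"obner basis of quadratic elements for some admissible order. A monomial \emph{avoids} a set $L$ of monomials if it is not divisible by any element of $L$.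

\begin{proposition}[Dotsenko--Khoroshkin \cite{DK}]\label{prop:F2}
Let $G$ generate the ideal $I$ and let $L$ be the set of leading monomials of $G$. The monomials avoiding $L$ span the quotient by $I$. They form a basis of the quotient in every arity if and only if $G$ is a Gr\"obner basis.
\end{proposition}

When $G$ is a Gr\"obner basis, the monomials avoiding $L$ are called \emph{normal}. We use the proposition in both directions. For a PBW operad, $\dim\mathcal{P}(n)$ is the number of normal monomials of arity $n$. Conversely, if the number of monomials of arity $n$ avoiding $L$ equals $\dim\mathcal{P}(n)$ for all $n$, then $G$ is a Gr\"obner basis.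

A connected set of two internal vertices is an edge from a parent $v$ to a child $u$. The next lemma shows how much of the labeling such an edge sees.

\begin{lemma}\label{lem:patterns}
Let $v$ be an internal vertex of color $p$ of a monomial $T$, and let $u$ be an internal child of $v$ of color $c$. Then
\[
T|_{\{v,u\}}=\begin{cases}
p(c(1,2),3) & \text{if $u$ is the left child and } \min R(u)<\min R(v),\\
p(c(1,3),2) & \text{if $u$ is the left child and } \min R(u)>\min R(v),\\
p(1,c(2,3)) & \text{if $u$ is the right child.}
\end{cases}
\]
\end{lemma}

\begin{proof}
Let $T_u$ be the left subtree of $u$. If $u$ is the left child, the hanging subtrees are $T_u$, $R(u)$, $R(v)$. The shuffle condition at $u$ gives $\min T_u<\min R(u)$, so $\min T_u$ is the minimum of the left subtree of $v$, and the condition at $v$ gives $\min T_u<\min R(v)$. Thus $T_u$ receives the label $1$, and the other two labels are decided by the stated comparison. If $u$ is the right child, the hanging subtrees are the left subtree of $v$, $T_u$ and $R(u)$, and the conditions at $v$ and at $u$ say that their minima increase in this order.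
\end{proof}

A set $L$ of quadratic monomials is therefore encoded by three $0/1$ matrices indexed by $X$:
\begin{equation}\label{eq:ADrho}
\begin{gathered}
A_{cp}=1\iff p(c(1,2),3)\notin L,\qquad D_{cp}=1\iff p(c(1,3),2)\notin L,\\
\rho_{pc}=1\iff p(1,c(2,3))\notin L .
\end{gathered}
\end{equation}
The letters $A$ and $D$ stand for ascent and descent of the minima, read from child to parent.

\section{Where to cut a shuffle tree}\label{sec:example}

We first fix the counting rules. A \emph{structure} $F$ assigns a finite set $F[S]$ to every finite totally ordered set $S$, compatibly with order-preserving bijections. Its series, denoted by the same letter, is $F(z)=\sum_n f(n)z^n/n!$ with $f(n)=|F[\{1,\dots,n\}]|$.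
\begin{itemize}
\item[(E1)] Suppose that an $H$-structure on a nonempty set $S$ is an ordered decomposition $S=S_1\sqcup S_2\sqcup S_3$ with $\min S\in S_2$, together with an $F_i$-structure on each $S_i$. Then $H'=F_1F_2'F_3$. Indeed, distributing the $n$ elements other than $\min S$ gives
\[
h(n+1)=\sum_{n_1+n_2+n_3=n}\frac{n!}{n_1!\,n_2!\,n_3!}\,f_1(n_1)f_2(n_2+1)f_3(n_3).
\]
The empty set and a single point have series $1$ and $z$. So a factor $1$ stands for an absent part, and $F_2'=1$ when the middle part is the point $\min S$ alone.
\item[(E2)] If $F[\varnothing]=\varnothing$, then partitions of a nonempty set with an $F$-structure on each block have series $\sum_{k\ge1}F^k/k!=e^{F}-1$.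
\end{itemize}

Let $L$ be a set of quadratic monomials, and let $T_p$ be the series of monomials that avoid $L$ and have root color $p$. The first idea is to cut at the root $v$. The left subtree contains the smallest label. If $A=D$, Lemma~\ref{lem:patterns} shows that only colors matter, and (E1) gives
\[
T_p'=\Bigl(1+\sum_cA_{cp}T_c'\Bigr)\Bigl(z+\sum_c\rho_{pc}T_c\Bigr).
\]
If $A\ne D$ this fails. Whether the two subtrees may be joined depends on comparing $\min R(v)$ with $\min R(u)$, where $u$ is the root of the left subtree. The position of $\min R(u)$ among the labels of the left subtree is an unbounded parameter, and no finite set of series indexed by colors records it.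

\begin{example}\label{ex:tangent}
Take two colors $a,b$, and let $L$ consist of all quadratic monomials except $b(a(1,2),3)$ and $a(b(1,3),2)$. Thus $\rho=0$, and the only nonzero entries of $A$ and $D$ are $A_{ab}=D_{ba}=1$. Since $\rho=0$, every right subtree is a leaf, and a monomial of arity $k+1\ge2$ avoiding $L$ is a comb
\[
c_k(\cdots c_2(c_1(1,\mu_1),\mu_2)\cdots,\mu_k),
\]
where $\mu_1,\dots,\mu_k$ is an arrangement of $2,\dots,k+1$. The conditions say that the colors alternate, that $\mu_i<\mu_{i+1}$ if $c_i=a$, and that $\mu_i>\mu_{i+1}$ if $c_i=b$. Forget the leaf $1$, and let $W_{st}$ count such sequences $(c_1,\mu_1),\dots,(c_k,\mu_k)$ with $c_1=s$ and $c_k=t$.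

Cutting at the root removes the last entry and loses a comparison. Cut instead at the entry with the smallest $\mu_j$. Both comparisons that involve $\mu_j$ are then known in advance, and no entry to the left of $j$ is ever compared with an entry to the right. An entry of color $b$ is larger than its neighbors, so for $k\ge2$ the smallest entry has color $a$, and its neighbors have color $b$. For $W_{bb}$, either $k=1$, or both sides of the cut are sequences from $b$ to $b$. For $W_{ab}$, the left side is empty or runs from $a$ to $b$, and the right side runs from $b$ to $b$. For $W_{ba}$, the left side runs from $b$ to $b$, and the right side is empty or runs from $b$ to $a$. For $W_{aa}$, each side may be empty. By (E1),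
\begin{gather*}
W_{bb}'=1+W_{bb}^2,\qquad W_{ab}'=(1+W_{ab})W_{bb},\\
W_{ba}'=W_{bb}(1+W_{ba}),\qquad W_{aa}'=(1+W_{ab})(1+W_{ba}),
\end{gather*}
with all $W_{st}(0)=0$. The solution is $W_{aa}=W_{bb}=\tan z$ and $W_{ab}=W_{ba}=\sec z-1$. Restoring the leaf $1$, the series $E$ of all monomials avoiding $L$ satisfies
\[
E'=1+\sum_{s,t}W_{st}=2\tan z+2\sec z-1=1+2z+2\,\frac{z^2}{2!}+\cdots,
\]
in agreement with two generators and two allowed quadratic monomials.
\end{example}

The example shows the price of this cut. The left part has a prescribed last color and the right part has a prescribed first color, so both end colors must be recorded. This is the source of the $m^2$ in Theorem~\ref{thm:main}.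

\section{A differential system for admissible trees}\label{sec:ode}

We count slightly more general trees than Theorem~\ref{thm:main} requires: a color may also forbid a leaf as a child. This costs nothing in the proof and is needed in Section~\ref{sec:shapes}.

\begin{definition}\label{def:rule}
A \emph{local rule} is a tuple $\mathcal{L}=(C,\iota,\lambda,\rho,A,D)$ with $C$ a finite set, $\iota,\lambda\in\{0,1\}^C$ and $\rho,A,D\in\{0,1\}^{C\times C}$. A shuffle tree whose internal vertices $v$ have colors $c(v)\in C$ is \emph{admissible} if every internal vertex $v$ satisfies:
\begin{enumerate}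
\item if the left child of $v$ is a leaf, then $\iota_{c(v)}=1$;
\item if the right child of $v$ is a leaf, then $\lambda_{c(v)}=1$;
\item if the right child $u$ of $v$ is internal, then $\rho_{c(v)c(u)}=1$;
\item if the left child $u$ of $v$ is internal, then $A_{c(u)c(v)}=1$ when $\min R(u)<\min R(v)$, and $D_{c(u)c(v)}=1$ when $\min R(u)>\min R(v)$.
\end{enumerate}
The one-leaf tree is admissible. Let $E_{\mathcal{L}}(z)=\sum_{n\ge1}t_nz^n/n!$, where $t_n$ is the number of admissible trees on $\{1,\dots,n\}$.
\end{definition}

\begin{theorem}\label{thm:ode}
Let $W=(W_{ab})_{a,b\in C}$ be the unique solution in power series of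
\begin{equation}\label{eq:ode}
W'=(I+WD)\operatorname{diag}(\nu)(I+AW),\quad W(0)=0,\qquad
\nu_c=\lambda_c+\sum_{d}\rho_{cd}\sum_{a}\iota_aW_{ad}.
\end{equation}
Then $E_{\mathcal{L}}'=1+\sum_{a,b}\iota_aW_{ab}$. Consequently $E_{\mathcal{L}}$ is differential algebraic. More precisely, let $r$ be the dimension of the span of $\iota$ and the rows of $A$, and put $M=r|C|\le|C|^2$. Then there is a nonzero polynomial $Q$ over $\mathbb{Q}$ with $Q(E_{\mathcal{L}}',E_{\mathcal{L}}'',\dots,E_{\mathcal{L}}^{(M+1)})=0$.
\end{theorem}

The right-hand side of \eqref{eq:ode} is a polynomial of degree at most three in the entries of $W$. Its coefficient of $z^n$ involves only coefficients of $W$ up to $z^n$, so \eqref{eq:ode} determines the coefficients of $W$ recursively; this is the asserted uniqueness. In Example~\ref{ex:tangent} we have $\nu=(1,1)$, and \eqref{eq:ode} is the system found there.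

The proof generalizes the example: the leaves $\mu_i$ of the comb become trees. The conditions at a vertex involve only the subtree below it, so subtrees of admissible trees are admissible. Let $T_b$ be the series of admissible trees with at least two leaves and root color $b$, so that $E_{\mathcal{L}}=z+\sum_bT_b$. Call an admissible tree \emph{permitted for} $c$ if it is a leaf and $\lambda_c=1$, or if it has root color $d$ with $\rho_{cd}=1$. These are the trees that conditions (2) and (3) allow as the right subtree of a vertex of color $c$, and their series is
\[
N_c=\lambda_cz+\sum_d\rho_{cd}T_d .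
\]

\begin{definition}\label{def:spine}
An \emph{$(a,b)$-spine} on a nonempty set $S$ is a sequence $\bigl((c_1,R_1),\dots,(c_k,R_k)\bigr)$, $k\ge1$, with $c_1=a$ and $c_k=b$, where $S=S_1\sqcup\dots\sqcup S_k$, each $R_i$ is an admissible tree on $S_i\neq\varnothing$ permitted for the color $c_i$, and the minima $\mu_i=\min S_i$ satisfy, for $1\le i<k$,
\begin{equation}\label{eq:spine}
A_{c_ic_{i+1}}=1\ \text{ if }\mu_i<\mu_{i+1},\qquad D_{c_ic_{i+1}}=1\ \text{ if }\mu_i>\mu_{i+1}.
\end{equation}
Let $W_{ab}$ be the series of $(a,b)$-spines. There is no spine on $\varnothing$, so $W(0)=0$.
\end{definition}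

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=0.8]
\draw (0,0) -- (3,3);
\node[below left] at (0,0) {$\min S$};
\foreach \i in {1,2,3} {
  \fill (\i,\i) circle (2pt);
  \node[above left] at (\i,\i) {$v_{\i}$};
  \draw (\i,\i) -- ({\i+1.5},{\i-1}) -- ({\i+1.05},{\i-1.8}) -- ({\i+1.95},{\i-1.8}) -- ({\i+1.5},{\i-1});
  \node at ({\i+1.5},{\i-1.55}) {$R_{\i}$};
}
\end{tikzpicture}
\caption{A shuffle tree on $S$ with root $v_3$, seen along the path $v_1,v_2,v_3$ from its leftmost leaf to the root. The leftmost leaf carries $\min S$. The remaining labels may be distributed arbitrarily among the right subtrees $R_1,R_2,R_3$.}\label{fig:spine}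
\end{figure}

\begin{lemma}\label{lem:tree-spine}
For every $b\in C$ we have $T_b'=\sum_a\iota_aW_{ab}$.
\end{lemma}

\begin{proof}
Take a colored shuffle tree on $S$ with $|S|\ge2$. Let $v_1,\dots,v_k$ be the internal vertices on the path from the leftmost leaf to the root $v_k$, let $c_i$ be the color of $v_i$, and put $R_i=R(v_i)$; see Figure~\ref{fig:spine}. The shuffle condition at $v_i$ puts the minimum of the subtree at $v_i$ in its left subtree, so descending from the root shows that the leftmost leaf is $\min S$. Conversely, choose $k\ge1$, colors $c_1,\dots,c_k$, an ordered decomposition of $S\setminus\{\min S\}$ into nonempty sets $S_1,\dots,S_k$, and colored shuffle trees $R_i$ on $S_i$. Assembling them gives a shuffle tree on $S$, because the left subtree of each $v_i$ contains $\min S$. The two constructions are mutually inverse.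

Now read off admissibility. The vertices inside $R_i$ satisfy the conditions if and only if $R_i$ is admissible. At $v_i$, conditions (2) and (3) say that $R_i$ is permitted for $c_i$. The left child of $v_1$ is a leaf, so condition (1) says $\iota_{c_1}=1$. The left child of $v_{i+1}$ is $v_i$, so condition (4) is \eqref{eq:spine}. Hence admissible trees on $S$ with root color $b$ correspond to $(a,b)$-spines on $S\setminus\{\min S\}$ with $\iota_a=1$, and (E1) gives the formula.
\end{proof}

\begin{lemma}\label{lem:spine-cut}
We have $W'=(I+WD)\operatorname{diag}(N_c')(I+AW)$.
\end{lemma}

\begin{proof}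
Take a sequence $\bigl((c_1,R_1),\dots,(c_k,R_k)\bigr)$ on $S$ with $c_1=a$, $c_k=b$, and let $j$ be the index with $\min S\in S_j$. Put $c=c_j$. Then $\mu_j=\min S$, so $\mu_{j-1}>\mu_j$ if $j>1$ and $\mu_j<\mu_{j+1}$ if $j<k$. The other conditions in \eqref{eq:spine} involve two entries on the same side of $j$. So the sequence is an $(a,b)$-spine if and only if the following hold.
\begin{itemize}
\item The entries before $j$ either do not exist, which forces $a=c$, or form an $(a,e)$-spine with $D_{ec}=1$. The series of such left parts is $\delta_{ac}+\sum_eW_{ae}D_{ec}=(I+WD)_{ac}$.
\item The tree $R_j$ is admissible and permitted for $c$. The series is $N_c$.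
\item The entries after $j$ either do not exist, which forces $c=b$, or form an $(e,b)$-spine with $A_{ce}=1$. The series is $\delta_{cb}+\sum_eA_{ce}W_{eb}=(I+AW)_{cb}$.
\end{itemize}
Each of the three conditions depends only on the relative order of the labels within its own part. Conversely, three such parts on a decomposition of $S$ with $\min S$ in the middle part concatenate to an $(a,b)$-spine. By (E1), summing over $c$,
\[
W_{ab}'=\sum_c(I+WD)_{ac}\,N_c'\,(I+AW)_{cb}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ode}]
By Lemma~\ref{lem:tree-spine}, $N_c'=\lambda_c+\sum_d\rho_{cd}\sum_a\iota_aW_{ad}=\nu_c$. So Lemma~\ref{lem:spine-cut} says that the matrix of spine series solves \eqref{eq:ode}, and $E_{\mathcal{L}}'=1+\sum_bT_b'=1+\sum_{a,b}\iota_aW_{ab}$.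

It remains to eliminate the unknowns. In $\nu$, in $E_{\mathcal{L}}'$ and in the last factor of \eqref{eq:ode}, the matrix $W$ enters only through $\iota^{T}W$ and $AW$, while the first factor is compatible with multiplication on the left. This suggests a smaller closed system. Let $B$ be an $r\times|C|$ rational matrix whose rows form a basis of the span of $\iota$ and the rows of $A$. Write $A=\tilde{A}B$ and $\iota^{T}=\beta B$ with $\tilde{A}$ and $\beta$ rational, and put $Y=BW$, a matrix with $M=r|C|$ entries. Multiplying \eqref{eq:ode} on the left by $B$ gives
\[
Y'=(B+YD)\operatorname{diag}(\nu)(I+\tilde{A}Y),\qquad \nu_c=\lambda_c+\sum_d\rho_{cd}(\beta Y)_d,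
\]
and $E_{\mathcal{L}}'=1+\sum_b(\beta Y)_b$. So the subring of $\mathbb{Q}[[z]]$ generated by the entries of $Y$ is closed under $d/dz$ and contains $E_{\mathcal{L}}'$. It therefore contains the $M+1$ series $E_{\mathcal{L}}',\dots,E_{\mathcal{L}}^{(M+1)}$. Its field of fractions is generated over $\mathbb{Q}$ by $M$ elements, so it has transcendence degree at most $M$, and any $M+1$ of its elements satisfy a nontrivial polynomial relation over $\mathbb{Q}$.
\end{proof}

\begin{lemma}\label{lem:L-rule}
Let $L$ be any set of quadratic monomials in $X$. For the local rule with $C=X$, $\iota=\lambda=(1,\dots,1)$ and $A,D,\rho$ given by \eqref{eq:ADrho}, the admissible trees on $\{1,\dots,n\}$ are the monomials of arity $n$ avoiding $L$.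
\end{lemma}

\begin{proof}
Conditions (1) and (2) are void. By Lemma~\ref{lem:patterns}, conditions (3) and (4) say that $T|_{\{v,u\}}\notin L$ for every edge between internal vertices $v$ and $u$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $L$ be the set of leading monomials of the quadratic Gr\"obner basis, and let $\mathcal{L}$ be the rule of Lemma~\ref{lem:L-rule}. By that lemma and Propositions~\ref{prop:F1} and~\ref{prop:F2}, $E_{\mathcal{P}}=E_{\mathcal{L}}$. Theorem~\ref{thm:ode} with $|C|=m$ gives an equation that does not involve $z$ and has order at most $M+1\le m^2+1$.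
\end{proof}

\begin{remark}
Arity three gives a check on \eqref{eq:ode}. For the rule of Lemma~\ref{lem:L-rule} we have $\nu(0)=\mathbf{1}$, so $W'(0)=I$ and $\nu_c'(0)=\sum_d\rho_{cd}$. Differentiating \eqref{eq:ode} at $0$ gives $W''(0)=D+\operatorname{diag}(\rho\mathbf{1})+A$. Hence $\dim\mathcal{P}(3)=E_{\mathcal{P}}'''(0)$ is the total number of entries $1$ in $D$, $\rho$ and $A$, which is $3m^2-|L|$, as it must be.
\end{remark}

\begin{remark}\label{rem:hyp}
The symmetric structure and the characteristic of $\Bbbk$ are not needed: the proof only counts normal shuffle monomials. Finiteness of $X$ bounds the transcendence degree. That the leading monomials are quadratic is used in Lemma~\ref{lem:spine-cut}, where the two sides of the cut must not interact. For cubic leading monomials this can fail. The monomials $x(x(x(1,3),2),4)$ and $x(x(x(1,4),2),3)$ both have the smallest $\mu_j$ in the middle, and they differ only in a comparison across the cut. If exactly one of them is forbidden, the argument above does not apply.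
\end{remark}

\section{Leading monomials that ignore labels}\label{sec:shapes}

The obstacle in Remark~\ref{rem:hyp} disappears when large leading monomials come with all their relabelings. The \emph{shape} of a monomial is its underlying $X$-colored planar tree, and a \emph{full shape class} is the set of all monomials with a given shape. For instance, the comb $x(x(x(\cdot,\cdot),\cdot),\cdot)$ has a class of six monomials.

\begin{theorem}\label{thm:shapes}
Let $\mathcal{P}$ be a symmetric or shuffle operad with finitely many binary generators $X$. Suppose that it has a Gr\"obner basis whose set of leading monomials is $L_2\cup L_{sh}$, where $L_2$ consists of quadratic monomials and $L_{sh}$ is a finite union of full shape classes. Then $E_{\mathcal{P}}$ is differential algebraic.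
\end{theorem}

\begin{proof}
Say that a shape $\sigma$ \emph{occurs at the root} of a colored planar tree $T$ if each internal vertex of $\sigma$ is, in the same position relative to the root, an internal vertex of $T$ of the same color. A monomial is divisible by an element of the class of $\sigma$ if and only if $\sigma$ occurs at the root of one of its subtrees: the corresponding vertex set $U$ gives a monomial $T|_U$ of shape $\sigma$, and all such monomials lie in the class. Such an occurrence is not a condition on a single edge. We make it one by letting each vertex carry, as a new color, the top few levels of the subtree below it.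

Let $d\ge1$ bound the heights of the shapes in $L_{sh}$, where the height is the largest number of internal vertices on a path from the root to a leaf. Define truncations of colored planar trees by $\operatorname{tr}_k(\text{leaf})=\bullet$, $\operatorname{tr}_0(T)=*$ if $T$ is not a leaf, and
\[
\operatorname{tr}_k(x(T_1,T_2))=x(\operatorname{tr}_{k-1}T_1,\operatorname{tr}_{k-1}T_2)\qquad(k\ge1).
\]
Thus $\operatorname{tr}_k(T)$ records the internal vertices at distance less than $k$ from the root with their colors, and it records whether each vertex at distance $k$ is a leaf. Two facts follow. First, $\operatorname{tr}_{d-1}(T)$ is determined by $t=\operatorname{tr}_d(T)$; we denote it by $\operatorname{tr}_{d-1}(t)$. Second, whether a shape of height at most $d$ occurs at the root of $T$ is determined by $\operatorname{tr}_d(T)$, since the internal vertices of the shape are at distance less than $d$ from the root.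

Let $C$ be the finite set of all $\operatorname{tr}_d(T)$, where $T$ is not a leaf and no shape of $L_{sh}$ occurs at the root of $T$. We call its elements \emph{states}. For states $s=x(l,r)$ and $t=y(\cdot,\cdot)$ define
\begin{itemize}
\item $\iota_s=1$ if and only if $l=\bullet$, and $\lambda_s=1$ if and only if $r=\bullet$;
\item $\rho_{st}=1$ if and only if $r=\operatorname{tr}_{d-1}(t)$ and $x(1,y(2,3))\notin L_2$;
\item $A_{ts}=1$ if and only if $l=\operatorname{tr}_{d-1}(t)$ and $x(y(1,2),3)\notin L_2$;
\item $D_{ts}=1$ if and only if $l=\operatorname{tr}_{d-1}(t)$ and $x(y(1,3),2)\notin L_2$.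
\end{itemize}
Given an admissible tree on $\{1,\dots,n\}$, replace each state by its root color in $X$ to get a monomial $T$, and let $T_v$ be its subtree at $v$. We claim that the state of $v$ is $\operatorname{tr}_d(T_v)$, and we argue by induction on the size of $T_v$. Let the state of $v$ be $x(l,r)$. If the left child is a leaf, condition (1) gives $l=\bullet$. If the left child $u$ is internal with state $t$, condition (4) and induction give $l=\operatorname{tr}_{d-1}(t)=\operatorname{tr}_{d-1}(T_u)$. Conditions (2) and (3) give the same for $r$ and the right child. So $x(l,r)=\operatorname{tr}_d(T_v)$. Hence $T$ determines the admissible tree. Moreover $T$ is normal: it avoids $L_{sh}$ because all states lie in $C$, and it avoids $L_2$ by Lemma~\ref{lem:patterns}.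

Conversely, let $T$ be a normal monomial and give $v$ the state $\operatorname{tr}_d(T_v)$. It lies in $C$ because $T$ avoids $L_{sh}$. Its entries $l,r$ are the $(d-1)$-truncations of the subtrees at the children of $v$, and $T$ avoids $L_2$, so conditions (1)--(4) hold. Admissible trees thus correspond bijectively to normal monomials, and Theorem~\ref{thm:ode} applies.
\end{proof}

\section{One generator}\label{sec:one}

For $m=1$ the system \eqref{eq:ode} is a single equation, and it sees only how many quadratic monomials are allowed, not which ones.

\begin{lemma}\label{lem:one}
Let $|X|=1$ and let $L$ consist of $3-k$ of the three quadratic monomials. The series of monomials avoiding $L$ is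
\[
z+\tfrac{z^2}{2},\qquad e^z-1,\qquad -\log(1-z),\qquad 1-\sqrt{1-2z}
\]
for $k=0,1,2,3$ respectively.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:L-rule} and Theorem~\ref{thm:ode}, the series $E$ satisfies $E'=1+w$, where $w'=(1+Dw)(1+\rho w)(1+Aw)$, $w(0)=0$, and exactly $k$ of the numbers $D,\rho,A\in\{0,1\}$ equal $1$. So $u=E'$ satisfies $u'=u^k$, $u(0)=1$. The solutions are $1+z$, $e^z$, $(1-z)^{-1}$, $(1-2z)^{-1/2}$; integrate with $E(0)=0$.
\end{proof}

\begin{proposition}\label{prop:one}
If $m=1$ and $\mathcal{P}$ is PBW, then $E_{\mathcal{P}}$ is one of the four series of Lemma~\ref{lem:one}, according to $\dim\mathcal{P}(3)=0,1,2,3$. All four occur for symmetric PBW operads, and all four are D-finite.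
\end{proposition}

\begin{proof}
If $L$ is the set of leading monomials, then $\dim\mathcal{P}(3)=3-|L|$ by Proposition~\ref{prop:F2}, and Lemma~\ref{lem:one} gives the series. For the examples we fix any admissible order, compare the count of Lemma~\ref{lem:one} with the known dimensions, and conclude by Proposition~\ref{prop:F2} that the relations form a Gr\"obner basis.
\begin{itemize}
\item $k=0$: one commutative operation with all compositions zero. All three monomials are relations, and the dimensions are $1,1,0,0,\dots$.
\item $k=1$: the operad $\mathrm{Com}$. Associativity and commutativity make the three quadratic monomials equal. If they are ordered $q_1>q_2>q_3$, the relations $q_1-q_3$ and $q_2-q_3$ have leading monomials $q_1,q_2$. The count is $1=\dim\mathrm{Com}(n)$.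
\item $k=2$: the operad $\mathrm{Lie}$. The only relation is the Jacobi identity $x(x(1,2),3)-x(x(1,3),2)-x(1,x(2,3))$, so there is one leading monomial. The count is $(n-1)!=\dim\mathrm{Lie}(n)$.
\item $k=3$: the free operad on one commutative operation, where the monomials form a basis by Proposition~\ref{prop:F1}.
\end{itemize}
The four series satisfy $f'''=0$, $f''-f'=0$, $(1-z)f''-f'=0$ and $(1-2z)f''-f'=0$.
\end{proof}

\section{Iterated exponentials}\label{sec:sharp}

Let $f_0=z$ and $f_j=e^{f_{j-1}}-1$ for $j\ge1$. Let $\mathcal{C}_m$ be the symmetric operad generated by commutative associative operations $x_1,\dots,x_m$ with the further relations $x_i(x_j(a,b),c)=0$ for all $i<j$. It stacks $m$ copies of $\mathrm{Com}$ on top of each other.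

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] The operad $\mathcal{C}_m$ is PBW for every admissible order, and $E_{\mathcal{C}_m}=f_m$.
\item[(ii)] The minimal order of an algebraic differential equation over $\mathbb{Q}(z)$ satisfied by $f_m$ is exactly $m$.
\item[(iii)] The series $f_2=e^{e^z-1}-1$ is not D-finite.
\end{enumerate}
\end{theorem}

\begin{corollary}
Over all PBW operads with $m$ binary generators, the largest minimal order of a differential equation for $E_{\mathcal{P}}$ lies between $m$ and $m^2+1$. The smallest number of generators for which $E_{\mathcal{P}}$ can fail to be D-finite is $m=2$.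
\end{corollary}

\begin{proof}
Combine Theorems~\ref{thm:main} and~\ref{thm:sharp} with Proposition~\ref{prop:one}; for $m=0$ the series is $z$.
\end{proof}

\subsection{The operad $\mathcal{C}_m$}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(i)]
We bound $\dim\mathcal{C}_m(n)$ from above by counting monomials and from below by constructing an algebra.

\emph{Upper bound.} Fix an admissible order. For each $i$ the relations make the three quadratic monomials in $x_i$ alone equal; as for $\mathrm{Com}$, we choose two relations whose leading monomials are the two larger ones. For $i<j$, permuting the arguments in $x_i(x_j(a,b),c)$ and using commutativity shows that all three monomials \eqref{eq:quadratic} with $p=x_i$, $c=x_j$ are relations. Let $G$ be this generating set and $L$ its set of leading monomials. For $0\le j\le m$ let $b_j(n)$ be the number of monomials of arity $n$ that avoid $L$ and use only $x_1,\dots,x_j$, with series $B_j$; thus $B_0=z$. By Proposition~\ref{prop:F2}, $b_m(n)\ge\dim\mathcal{C}_m(n)$.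

In a monomial counted by $b_j$, $j\ge1$, the indices of colors weakly decrease from parent to child. So the parent of a vertex of color $x_j$ has color $x_j$, and the set $U$ of such vertices is empty or is connected and contains the root. The subtrees hanging off $U$ (the whole tree if $U=\varnothing$) define a partition of the label set, and each block carries a tree of the type counted by $b_{j-1}$. The top part is a shuffle tree in the color $x_j$ on the set of blocks ordered by minima. By Lemma~\ref{lem:patterns}, the pattern at an edge inside $U$ depends only on these minima, so the top part must avoid the two leading monomials in $x_j$. Edges from $x_j$ to lower colors are unrestricted, so any such data assemble to a monomial avoiding $L$. By Lemma~\ref{lem:one} with $k=1$, there is exactly one choice of top part for each number of blocks. Then (E2) gives $B_j=e^{B_{j-1}}-1$, hence $B_m=f_m$. For example, $b_2(3)=12-2-2-3=5$, the number of partitions of a three-element set.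

\emph{Lower bound.} Let $F_0$ be the vector space with basis $v_1,\dots,v_n$, and put
\[
F_j=\bigoplus_{k\ge1}S^k(F_{j-1})=F_{j-1}\oplus S^{\ge2}(F_{j-1}),
\]
a nonunital commutative associative algebra. Then $F_m=F_j\oplus Z_j$ with $Z_j=\bigoplus_{j<i\le m}S^{\ge2}(F_{i-1})$. Let $\pi_j\colon F_m\to F_j$ be the projection along $Z_j$, and define $x_j(a,b)=\pi_j(a)\pi_j(b)$, the product taken in $F_j\subset F_m$. With this operation $F_m$ is the direct sum of the algebra $F_j$ and the algebra $Z_j$ with zero product, so $x_j$ is commutative and associative. If $i<j$, then $x_j(a,b)\in S^{\ge2}(F_{j-1})\subset Z_i$, so $x_i(x_j(a,b),c)=0$. Thus $F_m$ is a $\mathcal{C}_m$-algebra. It is generated by $F_0$, since $F_j$ is spanned by $x_j$-products of elements of $F_{j-1}$.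

Grade $F_m$ by $\mathbb{N}^n$, with $v_i$ in degree $e_i$. The operations are homogeneous, and $F_m$ is spanned by iterated products of the $v_i$. Those of degree $(1,\dots,1)$ use each $v_i$ once, so the map $\omega\mapsto\omega(v_1,\dots,v_n)$ sends $\mathcal{C}_m(n)$ onto the component of degree $(1,\dots,1)$. To compute its dimension, let $F_j^{S}$ be the component of degree $\sum_{i\in S}e_i$ for $S\subset\{1,\dots,n\}$. The space $F_j$ has a basis of commutative monomials in a homogeneous basis of $F_{j-1}$, and $F_{j-1}$ vanishes in degree $0$. Such a monomial lies in $F_j^{S}$ exactly when its factors lie in $F_{j-1}^{S_1},\dots,F_{j-1}^{S_k}$ for a partition of $S$ into blocks $S_1,\dots,S_k$. So $\dim F_j^S$ obeys the recursion (E2), starting from $f_0=z$, and equals $|S|!\,[z^{|S|}]f_j$. Therefore $\dim\mathcal{C}_m(n)\ge n!\,[z^n]f_m=b_m(n)$.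

The two bounds give $\dim\mathcal{C}_m(n)=b_m(n)$ for all $n$, and Proposition~\ref{prop:F2} shows that $G$ is a Gr\"obner basis.
\end{proof}

\subsection{Growth on the real axis}

A lower bound on the order amounts to algebraic independence, which we obtain from rates of growth. For $j\ge1$ put $g_j=f_j+1=e^{f_{j-1}}$, and for $j\ge0$ put $h_j=f_j'$. Then $h_0=1$ and $h_j=g_jh_{j-1}$, so $h_j=g_1\cdots g_j$ and
\begin{equation}\label{eq:logder}
\frac{g_j'}{g_j}=h_{j-1},\qquad\frac{h_j'}{h_j}=\sum_{i=1}^{j}\frac{g_i'}{g_i}=h_0+\dots+h_{j-1}.
\end{equation}
These are entire functions with rational Taylor coefficients. By the identity theorem, a polynomial relation among them and $z$ holds for the power series if and only if it holds for all large real $x$.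

All limits are taken as $x\to+\infty$. For functions $u,v\to+\infty$ write $u\gg v$ if $u/v^N\to\infty$ for every $N$. This relation is transitive, and it persists when $u$ or $v$ is replaced by an asymptotically equal function. We have $g_1=e^x\gg x$ and $g_{j+1}=e^{g_j-1}\gg g_j$. For $x\ge0$ the inequality $e^t-1\ge t$ gives $1\le g_1\le g_2\le\cdots$, so $h_j\le g_j^{\,j}$. Hence for $j\ge1$
\begin{equation}\label{eq:gg}
g_{j+1}\gg h_j,\qquad h_{j+1}=g_{j+1}h_j\gg h_j .
\end{equation}

\begin{lemma}\label{lem:G}
Let $u_k\gg u_{k-1}\gg\dots\gg u_0$ with all $u_i\to+\infty$, and let $P$ be a nonzero real polynomial. Then $P(u_0,\dots,u_k)$ is asymptotic to one of its terms $c\,u^{\alpha}$, $c\ne0$. In particular it has no large zeros, and the $u_i$ are algebraically independent over $\mathbb{R}$.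
\end{lemma}

\begin{proof}
Let $\alpha$ be the lexicographically greatest exponent in $P$, with $u_k$ most significant, and let $\gamma$ be another exponent in $P$. Let $i$ be the largest index with $\alpha_i\ne\gamma_i$, so $\alpha_i>\gamma_i$. If $i=0$, then $u^\alpha/u^\gamma\ge u_0$ for large $x$. If $i>0$, then $1\le u_l\le u_{i-1}$ for $l<i$ and large $x$, so $u^\alpha/u^\gamma\ge u_i/u_{i-1}^{N}$ with $N=\sum_{l<i}\gamma_l$. In both cases the ratio tends to infinity.
\end{proof}

By Lemma~\ref{lem:G}, rational functions in $x,g_1,\dots,g_m$ with real coefficients define a field $H$ of germs of smooth functions at $+\infty$, and nonzero elements of $H$ have no large zeros. By \eqref{eq:logder}, $H$ is closed under differentiation; that is, $H$ is a Hardy field. The derivative of an element of $H$ is zero or eventually of constant sign, so every element of $H$ is eventually monotone and has a limit in $[-\infty,\infty]$. Asymptotic equalities cannot be differentiated in general, but in $H$ they can.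

\begin{lemma}\label{lem:H}
If $u,v\in H$, $v\to+\infty$ and $u\sim v$, then $u'/u\sim v'/v$.
\end{lemma}

\begin{proof}
Put $a=u/v\to1$ and $b=\log v\to\infty$. Then $b'=v'/v$ lies in $H$ and is eventually positive, so $\ell=\lim a'/b'$ exists in $[-\infty,\infty]$. If $\ell\ne0$, there are $\varepsilon>0$ and $x_0$ such that $a'$ has constant sign and $|a'|\ge\varepsilon b'$ on $[x_0,\infty)$. Then $|a(x)-a(x_0)|\ge\varepsilon(b(x)-b(x_0))\to\infty$, contradicting $a\to1$. So $\ell=0$, and $u'/u=b'+a'/a=b'(1+o(1))$.
\end{proof}

\subsection{The order of $f_m$ and the failure of D-finiteness}

\begin{lemma}\label{lem:trdeg}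
Let $f\in\mathbb{Q}[[z]]$ satisfy an algebraic differential equation of order at most $k$. Then $K=\mathbb{Q}(z,f,f',f'',\dots)\subset\mathbb{Q}((z))$ has transcendence degree at most $k$ over $\mathbb{Q}(z)$.
\end{lemma}

\begin{proof}
We may take $k$ minimal. Then $f,\dots,f^{(k-1)}$ are algebraically independent over $\mathbb{Q}(z)$, so the equation shows that $f^{(k)}$ is algebraic over $K_0=\mathbb{Q}(z,f,\dots,f^{(k-1)})$. Let $P(y)=\sum p_iy^i$ be its minimal polynomial over $K_0$ and put $K_1=K_0(f^{(k)})$. In characteristic zero $\partial_yP(f^{(k)})\neq0$. Differentiating $P(f^{(k)})=0$ gives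
\[
\sum_ip_i'\,(f^{(k)})^i+\partial_yP(f^{(k)})\,f^{(k+1)}=0,
\]
and $p_i'\in K_1$, so $f^{(k+1)}\in K_1$. Hence $K_1$ is closed under $d/dz$ and $K=K_1$ is algebraic over $K_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
For $m=0$ the equation $f_0-z=0$ has order $0$. Let $m\ge1$. By \eqref{eq:logder} the ring $\mathbb{Q}[g_1,\dots,g_m]$ is closed under differentiation, and it contains $f_m$. So $f_m,f_m',\dots,f_m^{(m)}$ are $m+1$ elements of a field generated by $m$ elements over $\mathbb{Q}$, and they are algebraically dependent. Thus the minimal order is at most $m$.

For the lower bound let $K$ be the field of Lemma~\ref{lem:trdeg} for $f=f_m$. It lies in $\mathbb{Q}(z,g_1,\dots,g_m)$, which embeds in $H$ compatibly with derivatives. We need $m$ elements of $K$ that are independent over $\mathbb{Q}(z)$. The functions $g_1,\dots,g_{m-1}$ are not visibly in $K$, but iterated logarithmic derivatives are: put $\ell_0=g_m=f_m+1$ and $\ell_{i+1}=\ell_i'/\ell_i$ for $0\le i\le m-2$. For $m=3$ these are $g_3$, $g_1g_2$ and $1+g_1$. For $m=4$ they are $g_4$, $g_1g_2g_3$, $1+g_1+g_1g_2$ and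
\[
\ell_3=\frac{g_1+g_1g_2(1+g_1)}{1+g_1+g_1g_2}\sim g_1 .
\]
So exact formulas soon become unwieldy, while the growth stays simple.

We claim that $\ell_i\sim h_{m-i}$ for $1\le i\le m-1$. For $i=1$ we have $\ell_1=h_{m-1}$ by \eqref{eq:logder}. Suppose the claim holds for some $i\le m-2$. Then $\ell_i\neq0$, and Lemma~\ref{lem:H}, \eqref{eq:logder} and \eqref{eq:gg} give
\[
\ell_{i+1}\sim\frac{h_{m-i}'}{h_{m-i}}=h_0+\dots+h_{m-i-1}\sim h_{m-i-1},
\]
where the last step uses $m-i-1\ge1$. By \eqref{eq:gg} and $h_1=e^x\gg x$ we get $\ell_0\gg\ell_1\gg\dots\gg\ell_{m-1}\gg x$; for $m=1$ this chain is $g_1\gg x$. By Lemma~\ref{lem:G} these $m+1$ functions are algebraically independent, so $K$ has transcendence degree at least $m$ over $\mathbb{Q}(z)$. Lemma~\ref{lem:trdeg} shows that every equation for $f_m$ has order at least $m$.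
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iii)]
Since $g_1'=g_1$ and $g_2'=g_1g_2$, we have $(g_2\,p(g_1))'=g_2\,(g_1p(g_1)+g_1p'(g_1))$ for every polynomial $p$. So for $k\ge1$ we have $f_2^{(k)}=g_2\,p_k(g_1)$ with $p_1(t)=t$ and $p_{k+1}=tp_k+tp_k'$, and $p_k$ is monic of degree $k$. Suppose $\sum_{k=0}^{s}q_k(z)f_2^{(k)}=0$ with $q_k\in\mathbb{C}[z]$, that is,
\[
q_0(z)\,(g_2-1)+g_2\sum_{k=1}^{s}q_k(z)\,p_k(g_1)=0 .
\]
By Lemma~\ref{lem:G}, $z,g_1,g_2$ are algebraically independent over $\mathbb{R}$. They are then independent over $\mathbb{C}$, because the real and imaginary parts of a complex relation, evaluated on the real axis, are real relations. So the display is an identity of polynomials in three variables. The part free of $g_2$ gives $q_0=0$. Then $\sum_{k\ge1}q_k(z)p_k(t)=0$, and the coefficient of $t^s$ gives $q_s=0$; descending, all $q_k$ vanish.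
\end{proof}

\begin{thebibliography}{9}

\bibitem{DK}
Dotsenko and Khoroshkin, \emph{Gr\"obner bases for operads}, Duke Math. J. \textbf{153} (2010).

\bibitem{KP}
Anton Khoroshkin and Dmitri Piontkovski, \emph{On generating series of finitely presented operads}, arXiv:1202.5170 (2012).

\end{thebibliography}
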